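# Regular restrictions of 3-graphs with bounds of constant tower height

## 1. A random clique and the cell it selects

A $3$-graph is a $3$-uniform hypergraph. Let $\mathcal H$ be a $3$-graph, let $k\ge 3$, let $U_1,\dots,U_k$ be disjoint nonempty sets of vertices of $\mathcal H$, and for $i<j$ let $G_{ij}\subseteq U_i\times U_j$ be a bipartite graph. A *clique* is a tuple $v=(v_1,\dots,v_k)\in\prod U_i$ with $v_iv_j\in G_{ij}$ for all $i<j$. Everything in this lecture turns on the following random choice.

**Configurations.** Take a clique $v$ and three further vertices $s=(x',y',z')\in U_1\times U_2\times U_3$, such that $\{v_1,x'\},\{v_2,y'\},\{v_3,z'\}$ are the classes of a complete tripartite pattern $K_{2,2,2}$ (an octahedron), all of whose edges lie in the graphs $G_{12},G_{13},G_{23}$. The pair $(v,s)$ is a *configuration*. The required edges form a graph $\Gamma_0$ on the $k+3$ vertices $v_1,\dots,v_k,x',y',z'$. It has the $\binom k2$ edges $v_iv_j$ and nine more: $v_1y',v_1z',v_2x',v_2z',v_3x',v_3y',x'y',x'z',y'z'$. For $k=3$ it is the octahedron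 itself, with $12$ edges. We choose a configuration uniformly at random.

**Classes.** Fix $s$, with $x'y',x'z',y'z'$ all edges. Then $v_1$ must lie in $U_1^s=N_{G_{12}}(y')\cap N_{G_{13}}(z')$, $v_2$ in $U_2^s=N_{G_{12}}(x')\cap N_{G_{23}}(z')$, and $v_3$ in $U_3^s=N_{G_{13}}(x')\cap N_{G_{23}}(y')$. Put $U_i^s=U_i$ for $i\ge4$. Thus $(v,s)$ is a configuration if and only if $s$ is a triangle, $v\in\prod U_i^s$, and $v$ is a clique. Split each of the three graphs $G_{12},G_{23},G_{13}$, restricted to these sets, into at most four classes according to two bits: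

* $(x,y)\in G_{12}$: the bits $1_{\mathcal H}(x,y,z')$ and $1_{\mathcal H}(x,y',z')$;
* $(y,z)\in G_{23}$: the bits $1_{\mathcal H}(x',y,z)$ and $1_{\mathcal H}(x',y,z')$;
* $(x,z)\in G_{13}$: the bits $1_{\mathcal H}(x,y',z)$ and $1_{\mathcal H}(x',y',z)$.

Every other $G_{ij}$, restricted to $U_i^s\times U_j^s$, is a single class.

**Cells and outcomes.** For each $s$ with all $U_i^s$ nonempty, fix a partition of $\prod U_i^s$ into product sets $W=\prod W_i$, called cells. (Lemma 2 will supply one on which the class graphs are regular.) The *outcome* $O$ of $(v,s)$ consists of $s$, the cell $W$ that contains $v$, and the class of each pair $v_iv_j$. It defines new sets $W_i\subseteq U_i$ and new graphs $G'_{ij}$, namely the chosen classes restricted to $W_i\times W_j$. Write $S_O$ for this smaller system.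

Three facts can be seen at once.

*First fact.* Conditionally on $O$, the tuple $v$ is uniform on the cliques of $S_O$. Indeed, with $s$ fixed, the $v$ that give the outcome $O$ are exactly the $v\in W$ with $v_iv_j\in G'_{ij}$ for all $i<j$.

*Second fact.* Let $d$ be the fraction of triangles of $G_{12},G_{13},G_{23}$ that are edges of $\mathcal H$, and let $f=1_{\mathcal H}-d$ on these triangles and $f=0$ elsewhere. With $(x,y,z)=(v_1,v_2,v_3)$, the product of $f$ over the eight triples of the octahedron is
$$f(x,y,z)\cdot[f(x,y,z')f(x,y',z')]\cdot[f(x',y,z)f(x',y,z')]\cdot[f(x,y',z)f(x',y',z)]\cdot f(x',y',z').$$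
The outcome knows every factor except the first: each bracket is read off from one of the three classes, and the last factor from $s$.

To see what this gives, let $k=3$, let all $G_{ij}$ be complete, let $P_{ij}\subseteq U_i\times U_j$ be arbitrary, and let $xyz\in\mathcal H$ when an odd number of its three pairs lie in the $P_{ij}$. Suppose that $d=\frac12$. (This happens, for instance, if $P_{13}=P_{23}=\emptyset$ and $P_{12}$ has density $\frac12$.) Let $\chi_{ij}$ be $-1$ on $P_{ij}$ and $+1$ off it. Then $f=-\frac12\chi_{12}\chi_{13}\chi_{23}$. Every pair of the octahedron lies in exactly two of the eight triples, so all signs cancel and the product of the eight factors is $2^{-8}$ for every configuration. Seven factors are known to $O$; hence so is $f(v_1,v_2,v_3)$. So inside $S_O$ either all triangles are edges of $\mathcal H$ or none are. One step has moved the relative density from $\frac12$ to $0$ or $1$.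

*Third fact*, for a single bipartite graph. Let $G\subseteq X\times Y$ have density $\delta>0$, and partition $X\times Y$ into cells $Q$ of relative volume $\mathrm{vol}(Q)$ and density $\mathrm{dens}(Q)$. Pick an edge of $G$ uniformly and take the cell that contains it. The cell $Q$ is chosen with probability $\mathrm{vol}(Q)\,\mathrm{dens}(Q)/\delta$, so
$$\mathbb P(\mathrm{dens}(Q)<\alpha\delta)=\sum_{\mathrm{dens}(Q)<\alpha\delta}\frac{\mathrm{vol}(Q)\,\mathrm{dens}(Q)}{\delta}\le\alpha .$$
A random edge hardly ever lands in a cell in which the graph has become much sparser, however small the cells are. No regularity of $G$ was used.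

What is this for? We want to find, in every $3$-graph, a not too small piece that looks random relative to a graph. The usual tool is iteration: while the current piece is not random-like, pass to a smaller piece of larger "energy". The second fact says that failure of randomness is converted into energy. The third says that graph densities drop only by a controlled factor per step, if the next piece is selected by a random clique. As a result one fixed regularity parameter serves at all steps, and the final bounds have constant tower height. We now make all of this precise.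

## 2. Quasirandom restrictions and the bounds asked for

Let $\mathrm{twr}(0)=1$ and $\mathrm{twr}(x+1)=2^{\mathrm{twr}(x)}$. For an integer $h\ge1$ let $T_h(x)$ be the tower of $h$ twos topped by $x$: $T_1(x)=2^x$ and $T_{h+1}(x)=2^{T_h(x)}$. For instance $T_2(1)=4$, $T_3(1)=16$, $T_4(1)=65536$. In $T_h(x)$ the height is fixed and $x$ moves; in $\mathrm{twr}(x)$ the height itself moves.

**Definition (quasirandom graph).** Let $G$ be a graph on a finite set $U$. For $A,B\subseteq U$ let $e(A,B)$ be the number of ordered pairs $(a,b)\in A\times B$ with $ab\in E(G)$, and let $\delta=e(U,U)/|U|^2$ be the edge density. We say that $G$ is $\varepsilon$-quasirandom if $|e(A,B)-\delta|A||B||\le\varepsilon|U|^2$ for all $A,B\subseteq U$.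

**Definition (admissible function).** A function $\psi:(0,1]\to(0,1]$ is admissible if $\psi(\delta)=c\,\delta^C$ for constants $0<c\le1/100$ and $C\ge4$.

**Definition (restricted 3-graph).** Let $U\subseteq V(\mathcal H)$ and let $G$ be a graph on $U$ that contains a triangle. $\mathcal H[U,G]$ is the $3$-graph on $U$ whose edges are the edges $xyz$ of $\mathcal H$ inside $U$ with $xy,yz,xz\in E(G)$. Let $\mathrm{Tri}(G)$ be the set of ordered triples in $U^3$ that span a triangle of $G$. The relative density $d=d(\mathcal H[U,G]\mid G)$ is the fraction of triples in $\mathrm{Tri}(G)$ whose underlying set is an edge of $\mathcal H$. Let $f:U^3\to[-1,1]$ be $f(x,y,z)=1_{\mathcal H}(\{x,y,z\})-d$ on $\mathrm{Tri}(G)$ and $0$ elsewhere.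

**Definition ($(\eta,\psi)$-quasirandom).** For $\eta>0$ and admissible $\psi$, $\mathcal H[U,G]$ is $(\eta,\psi)$-quasirandom if (i) $G$, of edge density $\delta$, is $\psi(\delta)$-quasirandom, and (ii)
$$\sum_{x_0,x_1,y_0,y_1,z_0,z_1\in U}\ \prod_{i,j,k\in\{0,1\}}f(x_i,y_j,z_k)\le\eta\,\delta^{12}|U|^6 .$$

The factor $\delta^{12}$ is the natural scale: the octahedron has $12$ edges, and the product vanishes unless all of them are present.

The easiest example is the complete $3$-graph on $n$ vertices. Take $U=V(\mathcal H)$ and $G$ complete. Then $\delta=1-1/n$, and $|e(A,B)-\delta|A||B||=\big||A||B|/n-|A\cap B|\big|\le n$, so $G$ is $\frac1n$-quasirandom. Since $\delta\ge\frac12$, condition (i) holds once $n\ge 1/\psi(1/2)$ (and $n\ge 3$). Here $d=1$ and $f=0$, so (ii) holds with every $\eta$. The parity example of Section 1 shows, in a tripartite version, why a graph $G$ must be searched for: there the complete graphs give an octahedral average of exactly $2^{-8}$, so the analogue of (ii) fails for every $\eta<2^{-8}$.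

The following two theorems are known. The question about them comes from Lior Gishboliner, Asaf Shapira, and Yuval Wigderson, "Regularity for hypergraphs with bounded VC$_2$ dimension", arXiv:2508.09969 (2025).

**Theorem A.** For every admissible $\psi$ there is a polynomial $p_\psi$ such that for every $\eta\in(0,1)$, every $3$-graph $\mathcal H$ with $|V(\mathcal H)|\ge n_0(\eta,\psi)$ has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$ of edge density $\delta$ such that $\mathcal H[U,G]$ is $(\eta,\psi)$-quasirandom and both $|V(\mathcal H)|/|U|$ and $1/\delta$ are at most $\mathrm{twr}(2^{2^{p_\psi(1/\eta)}})$.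

**Theorem B.** For every admissible $\psi$ and every $3$-graph $F$ there is a polynomial $p_{\psi,F}$ such that for every $\varepsilon\in(0,1/2)$, every $3$-graph $\mathcal H$ with $|V(\mathcal H)|\ge n_0(\varepsilon,\psi,F)$ and no induced copy of $F$ has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$ of edge density $\delta$ such that $G$ is $\psi(\delta)$-quasirandom, $d(\mathcal H[U,G]\mid G)\in[0,\varepsilon]\cup[1-\varepsilon,1]$, and both $|V(\mathcal H)|/|U|$ and $1/\delta$ are at most $\mathrm{twr}(2^{2^{p_{\psi,F}(1/\varepsilon)}})$.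

Theorem B is trivial if $F$ has three vertices. If $F$ is a single edge, then $\mathcal H$ has no edges and $d=0$ for every $(U,G)$. If $F$ is three vertices without an edge, then $\mathcal H$ is complete and $d=1$. In both cases $U=V(\mathcal H)$ with $G$ complete works.

The question: is there a fixed integer $h$ such that Theorem A remains true with both bounds replaced by $T_h(q(1/\eta))$, for a polynomial $q$ that may depend on $\psi$? Likewise for Theorem B with $T_h(q(1/\varepsilon))$, where $q$ may depend on $\psi$ and $F$. The answer is yes in both cases, with $h=4$.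

**Theorem 1.** Let $\eta\in(0,1)$ and $m=\lceil10^6/\eta\rceil$. There is a number $p=p(\eta)\in(0,1)$ with $1/p\le T_3(m^3+3)$ such that for every $\lambda\in(0,1]$, every $3$-graph $\mathcal H$ on $n\ge n_0(\eta,\lambda)$ vertices has a set $U\subseteq V(\mathcal H)$ and a graph $G$ on $U$, containing a triangle, such that

* $G$ is $\lambda$-quasirandom and its density $\delta$ satisfies $|\delta-p|\le p/100$;
* $\sum_{U^6}\prod_{i,j,k}f(x_i,y_j,z_k)\le\eta\,\delta^{12}|U|^6$;
* $|V(\mathcal H)|/|U|\le2^{\,T_3(m^3+4)\,\lambda^{-9}}$.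

Here $\lambda$ is arbitrary and $p$ does not depend on $\lambda$; this is what makes the next two statements easy to derive.

**Corollary A.** For every admissible $\psi$ there is a polynomial $q$ such that Theorem A holds with $|V(\mathcal H)|/|U|\le T_4(q(1/\eta))$ and $1/\delta\le T_3(q(1/\eta))$.

**Corollary B.** For every admissible $\psi$ and every $F$ there is a polynomial $q$ such that Theorem B holds with $|V(\mathcal H)|/|U|\le T_4(q(1/\varepsilon))$ and $1/\delta\le T_3(q(1/\varepsilon))$.

Since $T_3\le T_4$ on $[0,\infty)$, the corollaries say that $h=4$ has the required property for both theorems. Nothing is claimed about optimality of the heights.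

## 3. Box norms, counting, and cylinder partitions

Throughout, $\mathbb E$ is a uniform average. For finite nonempty $X,Y$ and $g:X\times Y\to[-1,1]$ let
$$\|g\|_\square^4=\mathbb E_{x_0,x_1,y_0,y_1}\prod_{i,j\in\{0,1\}}g(x_i,y_j)=\mathbb E_{y_0,y_1}\big(\mathbb E_x\,g(x,y_0)g(x,y_1)\big)^2\ge0 .$$
For $\varphi:X\to[-1,1]$ and $\chi:Y\to[-1,1]$ we apply Cauchy–Schwarz twice, first to remove $\varphi$ and then to remove $\chi$:
$$|\mathbb E\,g(x,y)\varphi(x)\chi(y)|^4\le\Big(\mathbb E_x\big(\mathbb E_y\,g\chi\big)^2\Big)^2=\Big(\mathbb E_{y_0,y_1}\chi(y_0)\chi(y_1)\,\mathbb E_x\,g(x,y_0)g(x,y_1)\Big)^2\le\|g\|_\square^4.\tag{1}$$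

**Definition ($\kappa$-regular).** A bipartite graph $G\subseteq X\times Y$ of density $\delta_G=|G|/(|X||Y|)$ is $\kappa$-regular if $\|1_G-\delta_G\|_\square\le\kappa$.

A complete bipartite graph is $0$-regular. A less trivial example is computed in Section 4.

**Lemma 1.** Let $\Gamma$ be a finite simple graph on $A$ with $e$ edges. For $a\in A$ let $X_a$ be a finite nonempty set. For each edge $ab$ let $G_{ab}\subseteq X_a\times X_b$ and $p_{ab}\in[0,1]$ satisfy
$$\big|\mathbb E\,(1_{G_{ab}}(x,y)-p_{ab})\varphi(x)\chi(y)\big|\le\kappa\qquad\text{for all }[0,1]\text{-valued }\varphi,\chi.\tag{2}$$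

(i) $\big|\mathbb E_x\prod_{ab\in\Gamma}1_{G_{ab}}(x_a,x_b)-\prod_{ab\in\Gamma}p_{ab}\big|\le e\kappa$.

(ii) Let $B\subseteq A$. Let $1_B(x_B)$ be the product of the $1_{G_{ab}}$ over edges inside $B$, let $\mathrm{ext}(x_B)=\mathbb E_{x_{A\setminus B}}\prod1_{G_{ab}}$ over the other edges, and let $\nu$ be the product of $p_{ab}$ over the other edges. Then $\mathbb E_{x_B}1_B\,|\mathrm{ext}-\nu|\le2\sqrt{e\kappa}$.

Part (i) counts copies of $\Gamma$. Part (ii) says that almost all copies of $\Gamma[B]$ extend to about the expected number of copies of $\Gamma$.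

**Proof.** (i) Replace the factors $1_{G_{ab}}$ by $p_{ab}$ one at a time. In each difference fix all variables except $x_a,x_b$. Since $\Gamma$ is simple, no remaining factor depends on both $x_a$ and $x_b$, so the remaining factors (including the constants already introduced) have the form $\varphi(x_a)\chi(x_b)$ with values in $[0,1]$. By (2) each difference is at most $\kappa$, and there are $e$ of them.

(ii) Let $e_B$ edges lie inside $B$, let $e'=e-e_B$, and let $p_B$ be the product of $p_{ab}$ inside $B$. Expand
$$\mathbb E1_B(\mathrm{ext}-\nu)^2=\mathbb E1_B\mathrm{ext}^2-2\nu\,\mathbb E1_B\mathrm{ext}+\nu^2\,\mathbb E1_B .$$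
The first term counts $\Gamma$ with the vertices of $A\setminus B$ doubled, a graph with $e_B+2e'$ edges and product of densities $p_B\nu^2$. The second counts $\Gamma$, and the third $\Gamma[B]$. By (i),
$$\mathbb E1_B(\mathrm{ext}-\nu)^2\le p_B(\nu^2-2\nu^2+\nu^2)+\big[(e_B+2e')+2(e_B+e')+e_B\big]\kappa=4e\kappa .$$
Cauchy–Schwarz gives $\mathbb E1_B|\mathrm{ext}-\nu|\le\sqrt{4e\kappa}$. $\square$

By (1), $\kappa$-regular graphs satisfy (2) with $p_{ab}$ their densities. Also, every $[0,1]$-valued function $\varphi$ is an average of indicator functions, as $\varphi=\int_0^11_{\{\varphi>t\}}\,dt$. So a $\lambda$-quasirandom graph $G$ on $U$ of density $\delta$ satisfies (2) with $X_a=U$, $p_{ab}=\delta$, $\kappa=\lambda$. For example, if $\lambda=\psi(\delta)\le\delta^4/100$, then Lemma 1(i) puts the triangle density of $G$ within $3\delta^4/100$ of $\delta^3$. In particular there are triangles.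

**Definition (cylinder).** A cylinder in $\prod_{i\le k}U_i$ is a set $W=\prod W_i$ with $\emptyset\ne W_i\subseteq U_i$. Its volume is $\prod|W_i|$.

A partition into cylinders need not come from partitions of the $U_i$. With $U_1=U_2=\{1,2\}$, the cylinders $\{1\}\times\{1,2\}$, $\{2\}\times\{1\}$, $\{2\}\times\{2\}$ form one. This freedom keeps the number of cells in the next lemma down to one exponential.

**Lemma 2.** Let $U_1,\dots,U_k$ be finite nonempty sets, and for each $i<j$ let at most $4$ bipartite graphs in $U_i\times U_j$ be given. Let $\kappa\in(0,1)$. Then $\prod U_i$ can be partitioned into at most $M=4^{2k^2\kappa^{-9}}$ cylinders so that the cylinders on which some given graph is not $\kappa$-regular have total volume at most $\kappa\prod|U_i|$.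

**Proof.** For a cylinder partition $P$ let its energy be the sum, over the given graphs $G$ (between parts $i,j$, say), of $\mathbb E_v\,\mathrm{dens}_{W(v)}(G)^2$, where $v\in\prod U_i$ is uniform, $W(v)\in P$ is the cylinder containing $v$, and $\mathrm{dens}_W(G)$ is the density of $G$ on $W_i\times W_j$. Since $\mathrm{dens}_{W(v)}(G)=\mathbb P(v_iv_j\in G\mid W(v))$ is a conditional expectation, Jensen's inequality shows that the energy does not decrease under refinement. It is at most $4\binom k2\le2k^2$.

Start with the trivial partition, and suppose that the irregular cylinders have total volume more than $\kappa\prod|U_i|$. For each irregular $W$ choose a graph $G$ such that $g=1_G-\mathrm{dens}_W(G)$ has $\|g\|_\square>\kappa$ on $W_i\times W_j$. Averaging the definition of $\|g\|_\square^4$ over $(x_1,y_1)$ gives $(x_1,y_1)$ with $|\mathbb E_{x,y}\,g(x,y)g(x,y_1)g(x_1,y)g(x_1,y_1)|>\kappa^4$, and as $|g(x_1,y_1)|\le1$,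
$$\big|\mathbb E_{x,y}\,g(x,y)\,g(x,y_1)\,g(x_1,y)\big|>\kappa^4 .$$
Split $W_i$ by the (at most two) values of $g(\cdot,y_1)$ and $W_j$ by those of $g(x_1,\cdot)$. On each of the at most four subcylinders $W'$ the product $g(x,y_1)g(x_1,y)$ is a constant of absolute value at most $1$, and the average of $g$ is $\mathrm{dens}_{W'}(G)-\mathrm{dens}_W(G)$. So the volume-weighted average of $|\mathrm{dens}_{W'}(G)-\mathrm{dens}_W(G)|$ exceeds $\kappa^4$. By Cauchy–Schwarz the average of its square exceeds $\kappa^8$. Since the average of $\mathrm{dens}_{W'}(G)$ is $\mathrm{dens}_W(G)$, this average square is exactly the rise within $W$ of the contribution of $G$ to the energy. Doing this for all irregular $W$ raises the total energy by more than $\kappa\cdot\kappa^8=\kappa^9$ and multiplies the number of cylinders by at most $4$. As the energy is at most $2k^2$, there are at most $2k^2\kappa^{-9}$ rounds. $\square$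

## 4. Cells chosen by volume, and the point where regularity is silent

Suppose that we have a system of regular graphs that is not random-like for $\mathcal H$. A sensible plan is this: fix a suitable triangle $s$, form the classes of Section 1, apply Lemma 2, and pick a cell at random *by volume*, that is, the cell containing a uniform $v\in\prod U_i$. Most cells by volume are regular for the class graphs. So what can go wrong?

The trouble is the densities. The cells may have relative size as small as about $\kappa/M$, and $\kappa$-regularity of the old graph says nothing about so small a cell. Here is a concrete instance. Let $0<\rho\le\frac12$, let $X'\subseteq X$, $Y'\subseteq Y$ have relative size $\rho$, and let $G$ be the complete bipartite graph with all edges between $X'$ and $Y'$ removed. Its density is $1-\rho^2$, and $g=1_G-\delta_G=\rho^2-1_{X'}(x)1_{Y'}(y)$. So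
$$\mathbb E_x\,g(x,y_0)g(x,y_1)=\rho^4-\rho^3\big(1_{Y'}(y_0)+1_{Y'}(y_1)\big)+\rho\,1_{Y'}(y_0)1_{Y'}(y_1).$$
This equals $\rho^4$ if neither $y_0$ nor $y_1$ lies in $Y'$. It equals $\rho^4-\rho^3$, of absolute value at most $\rho^3$, if exactly one does (probability at most $2\rho$). It lies in $[0,\rho]$ if both do (probability $\rho^2$). Hence $\|g\|_\square^4\le\rho^8+2\rho\cdot\rho^6+\rho^2\cdot\rho^2\le2\rho^4\le(2\rho)^4$. So $G$ is $2\rho$-regular with density close to $1$, and yet it is empty on $X'\times Y'$.

To exclude such cells with the tools above, one needs the old graph to be regular with a parameter well below the size of the new cells, roughly $\kappa_{\mathrm{old}}\ll\kappa_{\mathrm{new}}/M(\kappa_{\mathrm{new}})$ with $M(\kappa)=4^{2k^2\kappa^{-9}}$. So $1/\kappa_{\mathrm{old}}$ is exponential in a power of $1/\kappa_{\mathrm{new}}$. Repeating this once per energy increment yields a tower whose height is the number of increments, which grows with $1/\eta$.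

The third fact of Section 1 points the way out: a random *edge* never falls in $X'\times Y'$. Since all $\binom k2$ graphs of the system must keep their densities at the same time, we let the cell be selected by a random *$k$-clique*. What must then be checked is that a random clique still sees the right proportion of edges of $\mathcal H$ on each triple of parts. For this the fixed regularity $\kappa$ is enough, because only the original, large sets are involved.

## 5. One energy increment on $k$ parts

Let $k\ge3$ and let $V_1,\dots,V_k\subseteq V(\mathcal H)$ be disjoint and nonempty.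

**Definition (system).** A system $S$ consists of nonempty $U_i\subseteq V_i$ and graphs $G_{ij}\subseteq U_i\times U_j$ $(i<j)$, of densities $\delta_{ij}$. It is $\kappa$-regular if all $G_{ij}$ are. For $t=\{i,j,l\}$ let $d_t$ be the fraction of triangles of $G_{ij},G_{il},G_{jl}$ that are edges of $\mathcal H$ (triangles exist in all systems below), and
$$f_t=(1_{\mathcal H}-d_t)1_{\text{triangle}}\ \text{ on }U_i\times U_j\times U_l,\qquad\mathrm{Oct}_t=\mathbb E\prod_{a,b,c\in\{0,1\}}f_t(x_a,y_b,z_c).$$
Call $t$ $\eta_0$-good if $\mathrm{Oct}_t\le\eta_0(\delta_{ij}\delta_{il}\delta_{jl})^4$. The energy of $S$ is $\Phi(S)=\sum_td_t^2\le\binom k3\le k^3/6$.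

In the parity example of Section 1 with $d=\frac12$ and $k=3$ we have $\mathrm{Oct}=2^{-8}$, so the single triple is not $\eta_0$-good when $\eta_0<2^{-8}$. There $\Phi=\frac14$, and the average of $\Phi(S_O)$ over outcomes $O$ is $\frac12$.

**Parameters.** For $\eta_0\in(0,1)$ let
$$\alpha=\frac{\eta_0^2}{16k^5},\quad L=\Big\lceil\frac{2k^3}{\eta_0^2}\Big\rceil,\quad\delta_*=\alpha^L,\quad e_0=\tbinom k2+9,\quad D=\delta_*^{e_0},\quad\zeta=\frac{\eta_0^2}{16k^3},\quad\kappa_0=\frac{\zeta^2D^2}{64e_0}.\tag{3}$$
Here $\alpha$ is the permitted loss of density per step, $L$ bounds the number of steps, $\delta_*$ is the least density that ever occurs, $e_0$ is the number of edges of $\Gamma_0$, and $\zeta$ is the error allowed in relative densities. Fix $0<\kappa\le\kappa_0$, let $M=4^{2k^2\kappa^{-9}}$, and let $\theta=2\sqrt{e_0\kappa}$. Then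
$$4\theta=8\sqrt{e_0\kappa}\le\zeta D,\qquad e_0\kappa\le\zeta^2D^2/64\le D/64.\tag{4}$$

**Lemma 3.** Let $S$ be $\kappa$-regular with all $\delta_{ij}\ge\delta_*/\alpha$ and with some triple not $\eta_0$-good. Then there is a $\kappa$-regular system $S'$ with $U_i'\subseteq U_i$, $|U_i'|\ge(\kappa^2/M)|U_i|$, $\delta'_{ij}\ge\alpha\delta_{ij}$ and $\Phi(S')\ge\Phi(S)+\eta_0^2/8$.

The parameter $\kappa$ is the same before and after.

**Proof.** Relabel so that $t_0=\{1,2,3\}$ is not good, and write $d=d_{t_0}$, $f=f_{t_0}$. Use the construction of Section 1, where for each $s$ with all $U_i^s\neq\emptyset$ the cells are those given by Lemma 2 for the sets $U_i^s$ and all class graphs (at most four for each pair $ij$). For an outcome $O$ let $\delta'_{ij}$ and $d'_t$ be the densities and relative densities of $S_O$. The clique $v$ shows that $S_O$ has a triangle for every $t$.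

**Step 1: the number of configurations.** This step lets us bound probabilities of events by their densities. Let $\pi$ be the density of configurations among all $(v,s)\in\prod U_i\times U_1\times U_2\times U_3$, and let $\pi_0$ be the product of the densities of the $G_{ij}$ over the $e_0$ edges of $\Gamma_0$. Since all $\delta_{ij}\ge\delta_*$, we have $\pi_0\ge D$. By Lemma 1(i) and (4), $|\pi-\pi_0|\le e_0\kappa\le\pi_0/64$, so
$$\tfrac12\pi_0\le\pi\le\tfrac{65}{64}\pi_0 .\tag{5}$$
Let $\mathbb P$ be the uniform measure on configurations. An event contained in a set of density $\mu$ in the space of all $(v,s)$ has $\mathbb P$-probability at most $\mu/\pi\le2\mu/\pi_0$.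

**Step 2: a random configuration sees the right relative densities.** For $t=\{i,j,l\}$ let $H_t$ be the event $v_iv_jv_l\in\mathcal H$. Apply Lemma 1(ii) to $\Gamma_0$ with $B=\{v_i,v_j,v_l\}$. Its error is at most $\theta$. As $\mathbb E[1_B1_{\mathcal H}]=d_t\,\mathbb E1_B$ and $\mathbb E[1_B\mathrm{ext}]=\pi$,
$$\mathbb E[1_B1_{\mathcal H}\mathrm{ext}]=\nu\,\mathbb E[1_B1_{\mathcal H}]\pm\theta=d_t\,\nu\,\mathbb E1_B\pm\theta=d_t\,\mathbb E[1_B\mathrm{ext}]\pm2\theta=d_t\pi\pm2\theta .$$
The left side is $\pi\,\mathbb P(H_t)$. By (5) and (4),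
$$|\mathbb P(H_t)-d_t|\le2\theta/\pi\le4\theta/\pi_0\le\zeta.\tag{6}$$

**Step 3: energy does not drop, for any triple.** Let $p_{O,t}=\mathbb P(H_t\mid O)$. By Jensen and (6), for every $t$,
$$\mathbb E\,p_{O,t}^2\ge\mathbb P(H_t)^2\ge d_t^2-2\zeta.\tag{7}$$

**Step 4: energy rises for the triple $t_0$.** Let $\Pi$ be the product of the eight values of $f$ on the octahedron, as displayed in Section 1. On a configuration all eight triples are triangles, so there $f=1_{\mathcal H}-d$, and all factors except $f(v_1,v_2,v_3)$ are determined by $O$. So $\Pi=c_O\,f(v_1,v_2,v_3)$ with $|c_O|\le1$. Taking conditional expectations given $O$,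
$$\mathbb E\,\Pi=\mathbb E[c_O(p_{O,t_0}-d)]\le\mathbb E|p_{O,t_0}-d| .$$
For a lower bound, apply Lemma 1(ii) with $B$ the six octahedron vertices. Since $\Pi$ vanishes unless all twelve edges inside $B$ are present, and $\nu(\delta_{12}\delta_{13}\delta_{23})^4=\pi_0$,
$$\mathbb E\,\Pi\ge\frac{\nu\,\mathrm{Oct}_{t_0}-\theta}{\pi}\ge\frac{\eta_0\pi_0-\theta}{\pi}\ge\frac{\frac{63}{64}\eta_0\pi_0}{\frac{65}{64}\pi_0}\ge\frac{\eta_0}2 ,$$
where the second inequality is the failure of goodness, and the third uses $\theta\le\zeta D/4\le\zeta\pi_0/4\le\eta_0\pi_0/64$ and (5). So $\mathbb E|p_{O,t_0}-d|\ge\eta_0/2$ and $\mathbb E(p_{O,t_0}-d)^2\ge\eta_0^2/4$. As $\mathbb E\,p_{O,t_0}=\mathbb P(H_{t_0})\ge d-\zeta$,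
$$\mathbb E\,p_{O,t_0}^2=\mathbb E(p_{O,t_0}-d)^2+2d\,\mathbb P(H_{t_0})-d^2\ge d^2+\frac{\eta_0^2}4-2\zeta.\tag{8}$$

**Step 5: bad outcomes are rare.** We need an outcome whose system is regular, not too small, and not too sparse. Call $O$ bad if one of (a)–(d) holds.

(a) *$|U_i^s|<\kappa|U_i|$ for some $i\le3$.* For fixed $s$ and $i$ with this property, the event $v_i\in U_i^s$ has density less than $\kappa$. So the $(v,s)$ in question have density at most $3\kappa$, and the probability is at most $6\kappa/\pi_0$.

(b) *Some class graph is not $\kappa$-regular on $W$.* By Lemma 2 such cells have volume at most $\kappa\prod|U_i^s|$ for each $s$. The probability is at most $2\kappa/\pi_0$.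

(c) *$\mathrm{vol}(W)<(\kappa/M)\prod|U_i^s|$.* There are at most $M$ cells for each $s$, so these cells have total volume at most $\kappa\prod|U_i^s|$. The probability is at most $2\kappa/\pi_0$.

(d) *Not (b), but $\delta'_{ij}<\alpha\delta_{ij}$ for some $i<j$.* This is the clique version of the third fact of Section 1. Fix $i<j$, $s$, and a cell $W$ on which all class graphs are $\kappa$-regular. For each choice of classes with $\delta'_{ij}<\alpha\delta_{ij}$, apply Lemma 1(i) on $W$ twice: once to the complete graph on $k$ vertices, and once to it without the edge $ij$. This gives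
$$\mathbb E_{v\in W}\prod_{ab}1_{G'_{ab}}\le\alpha\delta_{ij}\prod_{ab\ne ij}\delta'_{ab}+e_0\kappa\le\alpha\delta_{ij}\,\mathbb E_{v\in W}\prod_{ab\ne ij}1_{G'_{ab}}+2e_0\kappa .$$
Now sum over the choices of classes, of which there are at most $4^3=64$. Summing over the classes of the pairs $ab\ne ij$ turns $\prod_{ab\neq ij}1_{G'_{ab}}$ into $\prod_{ab\ne ij}1_{G_{ab}}$, and there are at most $4$ classes for $ij$. So the sum is at most
$$4\alpha\delta_{ij}\,\mathbb P_{v\in W}\big(v_av_b\in G_{ab}\ \forall\,ab\ne ij\big)+128e_0\kappa .$$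
Average over the cells $W$ (each weighted by $\mathrm{vol}(W)/\prod|U_i|$) and over $s$. The pairs $(v,s)$ with $s$ a triangle, $v\in\prod U_i^s$ and $v_av_b\in G_{ab}$ for all $ab\neq ij$ are the copies of $\Gamma_0-v_iv_j$, whose density is at most $\pi_0/\delta_{ij}+e_0\kappa$ by Lemma 1(i) in $S$. So the density of the event is at most
$$4\alpha\delta_{ij}\Big(\frac{\pi_0}{\delta_{ij}}+e_0\kappa\Big)+128e_0\kappa\le4\alpha\pi_0+132e_0\kappa ,$$
and its probability at most $8\alpha+264e_0\kappa/\pi_0$. With at most $k^2/2$ pairs $ij$, $\mathbb P(\mathrm d)\le4k^2\alpha+132k^2e_0\kappa/D$.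

Since (a), (b), (c) together cost at most $10\kappa/\pi_0\le10k^2e_0\kappa/D$,
$$\mathbb P(\text{bad})\le\tau:=4k^2\alpha+\frac{142k^2e_0\kappa}{D}\le\frac{\eta_0^2}{4k^3}+\frac{\eta_0^2}{4k^3}=\frac{\eta_0^2}{2k^3}.\tag{9}$$
Indeed $4k^2\alpha=\eta_0^2/(4k^3)$ by (3), and by (4) $142k^2e_0\kappa/D\le\frac{142}{64}k^2\zeta^2\le3k^2\zeta^2=\frac{3\eta_0^4}{256k^4}\le\frac{\eta_0^2}{4k^3}$.

**Step 6: choosing the outcome.** Let $O$ be good, that is, not bad. By not (b), $S_O$ is $\kappa$-regular. By not (d), $\delta'_{ij}\ge\alpha\delta_{ij}\ge\delta_*$. By not (c), $|W_i|\ge(\kappa/M)|U_i^s|$, as the other factors satisfy $|W_j|\le|U_j^s|$. With not (a), $|W_i|\ge(\kappa^2/M)|U_i|$.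

We also compare $p_{O,t}$ with $d'_t$. By the first fact of Section 1, $p_{O,t}$ is the probability of $H_t$ for a uniform clique of $S_O$. Repeat Steps 1 and 2 in $S_O$ with the complete graph on $v_1,\dots,v_k$ in place of $\Gamma_0$. It has fewer than $e_0$ edges, and its product of densities $\pi_0'$ is at least $\delta_*^{\binom k2}\ge D$. So the clique density is at least $\pi_0'-e_0\kappa\ge\pi_0'/2$, and $|p_{O,t}-d'_t|\le4\theta/\pi_0'\le\zeta$. In particular $d_t'^2\ge p_{O,t}^2-2\zeta$. Using (7), (8) and (9),
$$\mathbb E\Big[1_{\mathrm{good}}\sum_td_t'^2\Big]\ge\mathbb E\Big[\sum_tp_{O,t}^2\Big]-\binom k3(\tau+2\zeta)\ge\Phi(S)+\frac{\eta_0^2}4-\frac{k^3}6(\tau+4\zeta)\ge\Phi(S)+\frac{\eta_0^2}8 ,$$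
because $\tau+4\zeta\le\frac{\eta_0^2}{2k^3}+\frac{\eta_0^2}{4k^3}=\frac34\cdot\frac{\eta_0^2}{k^3}$. So some good outcome has $\Phi(S_O)\ge\Phi(S)+\eta_0^2/8$, and $S'=S_O$ is as required. $\square$

**Proposition 4.** For all $k\ge3$, $\eta_0\in(0,1)$, $0<\kappa\le\kappa_0$ and disjoint nonempty $V_1,\dots,V_k\subseteq V(\mathcal H)$ there is a $\kappa$-regular system with $|U_i|\ge(\kappa^2/M)^L|V_i|$, all $\delta_{ij}\ge\delta_*$, and all triples $\eta_0$-good.

**Proof.** Start with $U_i=V_i$ and complete graphs $G_{ij}$, so $\delta_{ij}=1$ and the system is $0$-regular. While some triple is not good, apply Lemma 3. After $r$ steps $r\eta_0^2/8\le\Phi\le k^3/6$, so $r\le\frac{4k^3}{3\eta_0^2}<L$. Hence $\delta_{ij}\ge\alpha^r\ge\alpha^{L-1}=\delta_*/\alpha$, and Lemma 3 is applicable as long as some triple is not good. The process stops after fewer than $L$ steps. $\square$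

Note how the parameters depend on each other: $\delta_*$ depends only on $k$ and $\eta_0$, while $\kappa\le\kappa_0$ may be taken as small as we like.

## 6. Ramsey's theorem for triples

The system of Proposition 4 has many parts, while the theorems ask for one set $U$ and one graph $G$. We shall take a union of $m$ parts. For this the relative densities $d_t$ of all triples of parts must nearly agree, which is a Ramsey problem for colored triples.

**Proposition 5 (Erdős–Rado).** Let $q,m\ge2$ and $R=q^{qm}+1$. Every $q$-coloring of the triples of a set of size $k=q^{R^2}$ has a monochromatic $m$-set.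

**Proof.**

**Step 1: pairs.** This step reduces pairs to pigeonhole. We show that every $q$-coloring of the pairs of a set $S_1$ of size $q^{qm}$ has a monochromatic $m$-set. Choose $w_i\in S_i$ and let $S_{i+1}\subseteq S_i\setminus\{w_i\}$ be a largest class when $x$ is classified by the color of $w_ix$. If $|S_i|\ge q^j$ with $j\ge1$, then $|S_{i+1}|\ge\lceil(q^j-1)/q\rceil=q^{j-1}$. So $w_1,\dots,w_{qm}$ can be chosen, and the color of $w_iw_{i'}$ with $i<i'$ depends only on $i$. Call it the color of $i$ (give the last index any color). Some $m$ of the $qm$ indices have the same color, and they form a monochromatic set.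

**Step 2: triples.** This step reduces triples to pairs. Let $S_0$ be the whole set. Given $v_1,\dots,v_a$ and $S_a$, choose $v_{a+1}\in S_a$, and let $S_{a+1}$ be a largest class of $S_a\setminus\{v_{a+1}\}$ when $x$ is classified by the colors of all $\{v_b,v_{a+1},x\}$, $b\le a$. There are at most $q^a$ classes, so if $|S_a|\ge2$, then $|S_{a+1}|\ge(|S_a|-1)/q^a\ge|S_a|/q^{a+1}$. Hence $|S_a|\ge k\,q^{-a(a+1)/2}\ge2$ for $a\le R-1$, and $v_1,\dots,v_R$ can be chosen. For $a<b<c$ the color of $v_av_bv_c$ depends only on $(a,b)$, since $v_c\in S_b$. This defines a $q$-coloring of the pairs of $[R-1]$, and $R-1=q^{qm}$. By Step 1 there are $m-1$ indices on which it is constant. Together with $v_R$ they give a monochromatic $m$-set. $\square$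

## 7. From $k$ parts to one vertex set: proof of Theorem 1

We take $m$ parts with nearly equal $d_t$, cut them to equal size at random, thin all graphs at random to the common density $p=\delta_*$, and fill in the pairs inside the parts at random. Triples of vertices not in three distinct parts are uncontrolled, but only a fraction at most $3/m$ of the triples of parts is of this kind. To add up the contributions we need a norm.

**Lemma 6.** For finite nonempty $X,Y,Z$ and $F:X\times Y\times Z\to\mathbb R$ let $\|F\|\ge0$ be defined by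
$$\|F\|^8=\mathbb E\prod_{a,b,c\in\{0,1\}}F(x_a,y_b,z_c)=\mathbb E_{y_0,y_1,z_0,z_1}\Big(\mathbb E_x\prod_{b,c}F(x,y_b,z_c)\Big)^2 .$$
Then for functions $F_\omega$, $\omega\in\{0,1\}^3$,
$$\Big|\mathbb E\prod_\omega F_\omega(x_{\omega_1},y_{\omega_2},z_{\omega_3})\Big|\le\prod_\omega\|F_\omega\|,\tag{10}$$
and $\|F+F'\|\le\|F\|+\|F'\|$.

**Proof.** Write the left side of (10) as $|\mathbb E_{y_0,y_1,z_0,z_1}P_0P_1|$ with $P_a=\mathbb E_x\prod_{\omega_1=a}F_\omega(x,y_{\omega_2},z_{\omega_3})$. By Cauchy–Schwarz it is at most $(\mathbb EP_0^2)^{1/2}(\mathbb EP_1^2)^{1/2}$, and $\mathbb EP_a^2$ is the expression in which each $F_\omega$ is replaced by $F_{(a,\omega_2,\omega_3)}$. So the left side is at most the geometric mean of two expressions in which the functions no longer depend on $\omega_1$. Doing the same in the second and the third coordinate bounds it by the geometric mean of eight expressions, each with all eight functions equal to one $F_\omega$; these are the $\|F_\omega\|^8$. This is (10). Expanding $\|F+F'\|^8$ into $2^8$ terms and using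 (10) on each gives $\|F+F'\|^8\le(\|F\|+\|F'\|)^8$. $\square$

**Proof of Theorem 1.**

**Step 1: parameters.** Let $m=\lceil10^6/\eta\rceil$, $\eta_0=\eta/(2^{20}m^{21})$, $R=m^{m^2}+1$, $k=m^{R^2}$. Let $\alpha,L,\delta_*,e_0,D,\zeta,\kappa_0$ be as in (3), let $p=\delta_*$, $\kappa=\kappa_0\lambda/(6m)$, and $\kappa_1=(2m+1)\kappa\le3m\kappa=\kappa_0\lambda/2$. Note that $p$ depends only on $\eta$. Since $e_0\ge12$ we have $D\le p^{12}$, and with $\zeta\le1/(16k^3)$ this gives $\kappa_0\le p^{24}/(2^{14}k^6)$, where $k\ge m\ge10^6$. Hence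
$$3\kappa_1\le p^3/m,\qquad12\kappa_1\le p^{12},\qquad\kappa_1\le p/100,\qquad2\kappa_1\le\lambda.\tag{11}$$

**Step 2: the random graph.** This step defines $U$ and $G$. Take disjoint $V_1,\dots,V_k\subseteq V(\mathcal H)$ of size $\lfloor n/k\rfloor$ and apply Proposition 4. Color a triple $t\subseteq[k]$ by some $a\in\{1,\dots,m\}$ with $d_t\in[(a-1)/m,a/m]$. By Proposition 5 with $q=m$, after relabeling there is $d_0\in[0,1]$ with $d_t\in[d_0,d_0+1/m]$ for all triples $t\subseteq[m]$. Let $u=\min_{i\le m}|U_i|$, which tends to infinity with $n$ for fixed $\eta,\lambda$. Choose independent uniform $u$-subsets $A_i\subseteq U_i$ $(i\le m)$ and let $U=\bigcup_{i\le m}A_i$, so $|U|=mu$. Let $G$ be the random graph on $U$ that keeps each edge of $G_{ij}[A_i,A_j]$ independently with probability $p/\delta_{ij}\le1$, and contains each pair inside each $A_i$ independently with probability $p$. For $t=\{i,j,l\}\subseteq[m]$ let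
$$f_t^G=(1_{\mathcal H}-d_t)1_{\mathrm{Tri}(G)}\ \text{ on }A_i\times A_j\times A_l,\qquad X_t=\mathbb E f_t^G,\qquad\mathrm{Oct}_t^G=\|f_t^G\|^8\ge0 ,$$
where $d_t$ is still the relative density in the system of Proposition 4.

**Step 3: comparing samples.** This step lets us replace averages over $A_i$ by averages over $U_i$. Two independent uniform elements of the random set $A_i$ form a pair whose law is within total variation $1/u$ of the uniform law on $U_i^2$. Indeed, conditioned on the elements being distinct the two laws coincide, conditioned on their being equal they coincide, and the coincidence probabilities $1/u$ and $1/|U_i|$ differ by at most $1/u$. The pairs for different $i$ are independent. So replacing $j$ such pairs by uniform pairs changes the expectation of a $[-1,1]$-valued function by at most $2j/u$.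

**Step 4: four events.** With positive probability for large $u$, all of E1–E4 below hold. Here $o(1)$ refers to $u\to\infty$ with $\eta,\lambda$ fixed.

*E1: $\|1_{G_{ij}}-\delta_{ij}\|_\square\le2m\kappa$ on $A_i\times A_j$ for all $i<j\le m$.* By Step 3 with two pairs, the expected fourth power is at most $\kappa^4+4/u$. By Markov it exceeds $4m^2\kappa^4\le(2m\kappa)^4$ with probability at most $(1+o(1))/(4m^2)$. The union over at most $m^2/2$ pairs costs at most $\frac18+o(1)$.

*E2: $\mathrm{Oct}_t^G\le8m^3\eta_0p^{12}$ for all $t\subseteq[m]$.* If $x_0\ne x_1$, $y_0\ne y_1$, $z_0\ne z_1$, then the twelve pairs of the octahedron are distinct, and the conditional expectation of $\prod f_t^G$ over the thinning is $\beta\prod f_t$ with $\beta=\big(p^3/(\delta_{ij}\delta_{il}\delta_{jl})\big)^4\le1$. The remaining choices have probability at most $3/u$, so replacing $\prod f_t^G$ by $\beta\prod f_t$ everywhere costs at most $6/u$. Passing from $A_i,A_j,A_l$ to $U_i,U_j,U_l$ costs at most $6/u$ by Step 3 with three pairs. Since $t$ is $\eta_0$-good,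 $\mathbb E\,\mathrm{Oct}_t^G\le\beta\,\mathrm{Oct}_t+12/u\le\eta_0p^{12}+12/u$. By Markov and a union over at most $m^3/6$ triples, failure has probability at most $\frac1{48}+o(1)$.

*E3: for all $i<j\le m$, $A\subseteq A_i$, $B\subseteq A_j$: $|e_G(A,B)-\frac p{\delta_{ij}}e_{G_{ij}}(A,B)|\le\kappa u^2$; and for all $i\le m$, $A,B\subseteq A_i$: $|e_G(A,B)-p|A||B||\le2\kappa u^2$.* Condition on the sets $A_i$. Recall Hoeffding's inequality: a sum of $N$ independent variables, each with values in an interval of length $\ell$, deviates from its mean by more than $s$ with probability at most $2e^{-2s^2/(N\ell^2)}$. In the first case $e_G(A,B)$ is a sum of at most $u^2$ independent indicators with mean $\frac p{\delta_{ij}}e_{G_{ij}}(A,B)$, so failure has probability at most $2e^{-2\kappa^2u^2}$. In the second case $e_G(A,B)$ is a sum over at most $u^2/2$ unordered pairs of independent variables with values in $[0,2]$ (a pair may be counted in both orders), and its mean is $p(|A||B|-|A\cap B|)$. It deviates from its mean by more than $\kappa u^2$ with probability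 at most $2e^{-\kappa^2u^2}$, and $p|A\cap B|\le u\le\kappa u^2$ for large $u$. A union bound over at most $m^24^u$ choices gives failure probability $o(1)$.

*E4: $|X_t|\le p^3/m$ for all $t\subseteq[m]$.* Write $X_t^2=\mathbb E f_t^G(x_0,y_0,z_0)f_t^G(x_1,y_1,z_1)$. As in E2, now with six distinct pairs when $x_0\ne x_1$, $y_0\ne y_1$, $z_0\ne z_1$, the expectation of $X_t^2$ is at most $\big(p^3/(\delta_{ij}\delta_{il}\delta_{jl})\big)^2(\mathbb E f_t)^2+12/u=12/u$, because $\mathbb E f_t=0$ by the definition of $d_t$. By Chebyshev and a union bound, failure has probability $o(1)$.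

The total failure probability is at most $\frac18+\frac1{48}+o(1)<1$. Fix an outcome in which E1–E4 hold.

**Step 5: $G$ is $\lambda$-quasirandom.** For all $i,j\le m$ (including $i=j$) and $A\subseteq A_i$, $B\subseteq A_j$,
$$|e_G(A,B)-p|A||B||\le\kappa_1u^2.\tag{12}$$
For $i\ne j$, say $i<j$ by symmetry, E3 gives an error $\kappa u^2$. By E1 and (1) with $\varphi=1_A$, $\chi=1_B$, replacing $e_{G_{ij}}(A,B)$ by $\delta_{ij}|A||B|$ costs at most $\frac p{\delta_{ij}}\cdot2m\kappa u^2\le2m\kappa u^2$. For $i=j$ the error is at most $2\kappa u^2$. Summing (12) over the $m^2$ pairs $(i,j)$, $|e_G(A,B)-p|A||B||\le\kappa_1|U|^2$ for all $A,B\subseteq U$. So $|\delta-p|\le\kappa_1\le p/100$, and $G$ is $2\kappa_1$-quasirandom, hence $\lambda$-quasirandom by (11). Also $\delta^{12}\ge(0.99p)^{12}\ge p^{12}/2$.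

**Step 6: triangles and octahedra in cells.** By (12), and since $[0,1]$-valued functions are averages of indicators, hypothesis (2) holds for all pairs of parts $A_i,A_j$ (including $i=j$) with constants $p$ and $\kappa_1$. So by Lemma 1(i) and (11), in any choice of parts for the vertices the triangle density is $p^3\pm3\kappa_1$, and the $K_{2,2,2}$-density is at most $p^{12}+12\kappa_1\le2p^{12}$. In particular $G$ contains triangles.

**Step 7: the relative density $d$ is close to every $d_t$.** Let $\rho=\mathbb E_{U^3}1_{\mathrm{Tri}(G)}$ and $\rho_{\mathcal H}=\mathbb E_{U^3}1_{\mathcal H}1_{\mathrm{Tri}(G)}$, so $d=\rho_{\mathcal H}/\rho$ and $|\rho-p^3|\le3\kappa_1\le p^3/m$. Call a product $A_i\times A_j\times A_l$ in $U^3$ a cell, transversal if $i,j,l$ are distinct. In a transversal cell with triple $t$, the average of $1_{\mathcal H}1_{\mathrm{Tri}(G)}$ is $d_t\cdot(\text{triangle density})+X_t$. By Step 6, $d_t\in[d_0,d_0+\frac1m]$ and E4, this is $d_0p^3\pm3p^3/m$. At most a fraction $3/m$ of the cells are not transversal, and there the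 average lies in $[0,2p^3]$, so it differs from $d_0p^3$ by at most $2p^3$. Hence $|\rho_{\mathcal H}-d_0p^3|\le3p^3/m+6p^3/m=9p^3/m$ and $|\rho_{\mathcal H}-d_0\rho|\le10p^3/m$. Dividing by $\rho\ge p^3(1-1/m)$ gives $|d-d_0|\le\frac{10}{m-1}\le\frac{11}m$, and
$$|d_t-d|\le12/m\qquad\text{for all }t\subseteq[m].\tag{13}$$

**Step 8: the octahedral count.** Write $f=(1_{\mathcal H}-d)1_{\mathrm{Tri}(G)}=F_1+F_2+F_3$ on $U^3$. Here $F_3$ is the restriction of $f$ to non-transversal cells. $F_1$ and $F_2$ are supported on transversal cells, where, in a cell with triple $t$, $F_1=f_t^G$ (with coordinates permuted accordingly) and $F_2=(d_t-d)1_{\mathrm{Tri}(G)}$.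

* If the product defining $\|F_3\|^8$ is nonzero, then the six points span $K_{2,2,2}$ in $G$ and $(x_0,y_0,z_0)$ is in a non-transversal cell. By Step 6, $\|F_3\|^8\le\frac3m\cdot2p^{12}$.
* By (13), $\|F_2\|^8\le(12/m)^8\cdot2p^{12}$.
* $F_1$ is a sum over at most $m^3$ ordered cells. A summand, extended by $0$ to $U^3$, has eighth power of the norm equal to $m^{-6}\mathrm{Oct}_t^G$, since each of six points must fall in a given part. By E2 this is at most $8m^{-3}\eta_0p^{12}$. So by the triangle inequality $\|F_1\|\le m^3\cdot m^{-3/8}(8\eta_0)^{1/8}p^{3/2}=(8m^{21}\eta_0)^{1/8}p^{3/2}=(\eta/2^{17})^{1/8}p^{3/2}=\frac14(\eta/2)^{1/8}p^{3/2}$.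

Now $(6/m)^{1/8}\le(6\eta/10^6)^{1/8}\le(\eta/2^{17})^{1/8}=\frac14(\eta/2)^{1/8}$, and $2^{1/8}\cdot12/m\le14\cdot10^{-6}\eta\le\frac14(\eta/2)^{1/8}$. By the triangle inequality $\|f\|\le\frac34(\eta/2)^{1/8}p^{3/2}$, so
$$\mathbb E_{U^6}\prod_{i,j,k}f(x_i,y_j,z_k)=\|f\|^8\le\tfrac\eta2p^{12}\le\eta\,\delta^{12}.$$

**Step 9: the bounds.** Since $R\le2m^{m^2}$, $\log_2\log_2k=2\log_2R+\log_2\log_2m\le2m^2\log_2m+2+\log_2\log_2m\le m^3$, so $k\le T_2(m^3)$. Also $1/\eta\le m$, so $1/\eta_0\le2^{20}m^{22}\le k$; and $6m\le k$, $e_0\le k^2$. Then $L\le2k^5+1\le3k^5$ and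
$$\log_2(1/p)=L\log_2(16k^5/\eta_0^2)\le3k^5(4+7\log_2k)\le k^7\le2^{7\cdot2^{m^3}}\le2^{2^{m^3+3}},$$
that is, $1/p\le T_3(m^3+3)$. Next, as $1/\zeta=16k^3/\eta_0^2\le16k^5$,
$$\log_2(1/\kappa_0)=\log_2(64e_0)+2\log_2(1/\zeta)+2e_0\log_2(1/p)\le\log_2(64k^2)+2\log_2(16k^5)+2k^2k^7\le k^{10}.$$
Finally, for $n\ge2k$ we have $\lfloor n/k\rfloor\ge n/(2k)$, so $n/|U|\le n/u\le2k(M/\kappa^2)^L$, where $\log_2M=4k^2\kappa^{-9}$. Hence
$$\log_2\frac n{|U|}\le1+\log_2k+3k^5\Big(4k^2\kappa^{-9}+2\log_2\frac1\kappa\Big)\le k^9\kappa^{-9}.$$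
With $\kappa^{-9}=(6m)^9\kappa_0^{-9}\lambda^{-9}\le k^92^{9k^{10}}\lambda^{-9}$ this is at most $k^{18}2^{9k^{10}}\lambda^{-9}\le2^{k^{11}}\lambda^{-9}$. As $k^{11}\le2^{11\cdot2^{m^3}}\le2^{2^{m^3+4}}$, it is at most $T_3(m^3+4)\lambda^{-9}$. $\square$

## 8. Corollary A: choosing $\lambda$ after $p$

One remark absorbs all constants. For $x\ge1$ and constants $K,B\ge1$ there is $s=s(K,B)$ with
$$K\,T_3(x)^B\le T_3(x+s).\tag{14}$$
Indeed $K\,T_3(x)^B=2^{\log_2K+B\,T_2(x)}$, and $T_2(x+s)=T_2(x)^{2^s}\ge T_2(x)\cdot4^{2^s-1}$ because $T_2(x)\ge4$. The right side is at least $(\log_2K+B)T_2(x)\ge\log_2K+B\,T_2(x)$ for large $s$.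

**Proof of Corollary A.** Let $\psi(\delta)=c\delta^C$ and apply Theorem 1 with $\lambda=c(p/2)^C\le1$. This is legitimate because $p$ does not depend on $\lambda$, and $\lambda$ depends only on $\eta$ and $\psi$. Since $\delta\ge p/2$, we have $\lambda\le\psi(\delta)$, so $G$ is $\psi(\delta)$-quasirandom and $\mathcal H[U,G]$ is $(\eta,\psi)$-quasirandom. Also $1/\delta\le2/p\le2T_3(m^3+3)$ and
$$\log_2\frac{|V(\mathcal H)|}{|U|}\le T_3(m^3+4)\,c^{-9}(2/p)^{9C}\le c^{-9}2^{9C}\,T_3(m^3+4)^{1+9C}.$$
Since $m\le(10^6+1)/\eta$, by (14) both are at most $T_3(q(1/\eta))$ for $q(z)=(10^6+1)^3z^3+s$ with a suitable constant $s=s(\psi)$. So $|V(\mathcal H)|/|U|\le T_4(q(1/\eta))$. $\square$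

## 9. Induced counting and Corollary B

If the relative density is neither near $0$ nor near $1$, a random-like piece should contain every fixed $F$ as an induced subgraph.

**Lemma 7.** Let $F$ be a $3$-graph on $[v]$, $v\ge3$, $N=\binom v3$, $e=\binom{v+3}2$, $\varepsilon\in(0,1/2)$, $\eta=\big(\varepsilon^N/(8N)\big)^8$. Suppose that $G$ on $U$ has density $\delta>0$, contains a triangle, and is $\lambda$-quasirandom with $\lambda\le\eta^2\delta^{2e}/(4e)$. Suppose further that $\mathbb E_{U^6}\prod f\le\eta\delta^{12}$ and $d=d(\mathcal H[U,G]\mid G)\in(\varepsilon,1-\varepsilon)$. Then $\mathcal H[U]$ contains an induced copy of $F$.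

**Proof.**

**Step 1: counting in $G$.** As noted after Lemma 1, that lemma applies with all $X_a=U$, $p_{ab}=\delta$, $\kappa=\lambda$. All graphs below have at most $e$ edges. By hypothesis $e\lambda\le\delta^e/2$ and $2\sqrt{e\lambda}\le\eta\delta^e$. So the homomorphism density in $G$ of such a graph with $e'$ edges lies between $\frac12\delta^{e'}$ and $2\delta^{e'}$.

**Step 2: telescoping.** This step isolates a main term. Let $K(x)=\prod_{i<j}1_G(x_i,x_j)$ for $x\in U^v$ and
$$Z=\mathbb E_{x\in U^v}K(x)\prod_ta_t ,$$
where $t$ runs over the triples in $[v]$, $a_t=1_{\mathcal H}(x_t)$ if $t\in F$, and $a_t=1-1_{\mathcal H}(x_t)$ if $t\notin F$. When $K(x)\ne0$ the $x_i$ are distinct, so $Z>0$ gives an induced copy of $F$. When $K(x)\neq0$ every $x_t$ is a triangle of $G$, so $a_t=\beta_t+\sigma_tf(x_t)$ with $\beta_t=d,\sigma_t=1$ if $t\in F$ and $\beta_t=1-d,\sigma_t=-1$ if $t\notin F$. Ordering the triples,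
$$\prod_ta_t=\prod_t\beta_t+\sum_s\Big(\prod_{t<s}a_t\Big)\sigma_sf(x_s)\prod_{t>s}\beta_t .$$
The main term contributes at least $\varepsilon^N\cdot\frac12\delta^{\binom v2}$ to $Z$. There are $N$ error terms.

**Step 3: three applications of Cauchy–Schwarz.** This step bounds one error term by the octahedral count. Let the triple $s$ have variables $x,y,z$, and let $w\in U^r$, $r=v-3$, be the other variables. Write $K(w)$ for the clique indicator of $w$ and $K_w(x)=\prod_l1_G(w_l,x)$. Every other triple contains at most two of $x,y,z$, so the error term is, up to sign,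
$$J=\mathbb E_{w,x,y,z}K(w)K_w(x)K_w(y)K_w(z)\,f(x,y,z)\,A_w(x,y)B_w(y,z)C_w(x,z),\qquad|A|,|B|,|C|\le1 .$$
The factors $1_G(x,y)1_G(y,z)1_G(x,z)$ are absorbed because $f$ is supported on $\mathrm{Tri}(G)$; for the same reason such factors may be inserted at will. All weights below take values in $\{0,1\}$.

First, take outer variables $w,x,y$ with weight $K(w)K_w(x)K_w(y)1_G(x,y)$ and inner variable $z$. This removes $A$: $J^2\le m_1J_2$ with
$$J_2=\mathbb E\,K(w)K_w(x)K_w(y)\prod_kK_w(z_k)\,f(x,y,z_k)\,B_w(y,z_k)\,C_w(x,z_k).$$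
Second, take outer variables $w,y,z_0,z_1$ with weight $K(w)K_w(y)\prod_kK_w(z_k)1_G(y,z_k)$ and inner variable $x$. This removes $B$: $J_2^2\le m_2J_3$ with
$$J_3=\mathbb E\,K(w)K_w(y)\prod_iK_w(x_i)\prod_kK_w(z_k)\prod_{i,k}f(x_i,y,z_k)\,C_w(x_i,z_k).$$
Third, take outer variables $w,x_0,x_1,z_0,z_1$ with weight $K(w)\prod_iK_w(x_i)\prod_kK_w(z_k)\prod_{i,k}1_G(x_i,z_k)$ and inner variable $y$. This removes $C$: $J_3^2\le m_3E^*$ with
$$E^*=\mathbb E_{w,x_0,x_1,y_0,y_1,z_0,z_1}K(w)\prod_iK_w(x_i)K_w(y_i)K_w(z_i)\prod_{i,j,k}f(x_i,y_j,z_k).$$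
Here $m_1,m_2,m_3$ are the averages of the three weights. The numbers $J_2,J_3,E^*$ are averages of weighted squares, hence nonnegative, and $J^8\le m_1^4J_2^4\le m_1^4m_2^2J_3^2\le m_1^4m_2^2m_3E^*$.

**Step 4: counting exponents.** The $m_i$ are homomorphism densities of graphs with $\binom r2+2r+1$, $\binom r2+3r+2$, $\binom r2+4r+4$ edges, so each is at most $2\delta$ to that power. The graph underlying $E^*$ has $\binom r2+6r+12=e-3$ edges. By Lemma 1(ii) with $B$ the six octahedron vertices,
$$E^*\le\delta^{\binom r2+6r}\cdot\eta\delta^{12}+2\sqrt{e\lambda}\le2\eta\,\delta^{\binom r2+6r+12}.$$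
In $m_1^4m_2^2m_3E^*$ the total exponent of $\delta$ is
$$8\tbinom r2+(8+6+4+6)r+(4+4+4+12)=8\big(\tbinom r2+3r+3\big)=8\tbinom v2 ,$$
and the constant is $2^4\cdot2^2\cdot2\cdot2=2^8$. So $J^8\le2^8\eta\,\delta^{8\binom v2}$, that is, $|J|\le2\eta^{1/8}\delta^{\binom v2}$. Therefore
$$Z\ge\delta^{\binom v2}\Big(\tfrac12\varepsilon^N-2N\eta^{1/8}\Big)=\tfrac14\varepsilon^N\delta^{\binom v2}>0. \qquad\square$$

**Proof of Corollary B.** If $F$ has at most two vertices, every $3$-graph on at least two vertices contains an induced copy of $F$, and the statement is vacuous. Let $v\ge3$ be the number of vertices of $F$, let $\psi(\delta)=c\delta^C$, and let $\eta\in(0,1)$, $N$, $e$ be as in Lemma 7. Apply Theorem 1 with this $\eta$, $p=p(\eta)$, and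
$$\lambda=\min\Big\{c(p/2)^C,\ \frac{\eta^2(p/2)^{2e}}{4e}\Big\}.$$
Since $\delta\ge p/2$, $G$ is $\psi(\delta)$-quasirandom, and the hypotheses of Lemma 7 on $\lambda$ and on the octahedral count hold. As $\mathcal H$ has no induced copy of $F$, we get $d\notin(\varepsilon,1-\varepsilon)$, that is, $d\in[0,\varepsilon]\cup[1-\varepsilon,1]$.

Here $1/\eta=(8N\varepsilon^{-N})^8$, and so also $m\le(10^6+1)/\eta$, is bounded by a polynomial in $1/\varepsilon$ depending on $F$. Moreover $1/\lambda$ is at most a constant times a fixed power of $1/(\eta p)$, both depending only on $\psi$ and $F$, and $1/\eta\le m\le T_3(m^3+3)$, $1/p\le T_3(m^3+3)$. So by (14), $1/\delta\le2/p\le T_3(q(1/\varepsilon))$ and $\log_2(|V(\mathcal H)|/|U|)\le T_3(m^3+4)\lambda^{-9}\le T_3(q(1/\varepsilon))$ for a suitable polynomial $q$. Hence $|V(\mathcal H)|/|U|\le T_4(q(1/\varepsilon))$. $\square$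

## 10. Three parts without Ramsey

Two of the exponentials come only from Proposition 5, which was used to pass from the partite to the non-partite setting. If one is content with three parts, Proposition 4 with $k=3$ gives much smaller bounds.

**Theorem 2.** There is a polynomial $Q$ such that for every $\eta\in(0,1)$, $\lambda\in(0,1]$ and disjoint nonempty $V_1,V_2,V_3\subseteq V(\mathcal H)$ there are $U_i\subseteq V_i$ and $G_{ij}\subseteq U_i\times U_j$ with $\|1_{G_{ij}}-\delta_{ij}\|_\square\le\lambda$, $\mathrm{Oct}_{123}\le\eta(\delta_{12}\delta_{13}\delta_{23})^4$,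
$$1/\delta_{ij}\le2^{Q(1/\eta)}\qquad\text{and}\qquad|V_i|/|U_i|\le2^{\,2^{Q(1/\eta)}\lambda^{-9}} .$$

**Proof.** Apply Proposition 4 with $k=3$, $\eta_0=\eta$, $\kappa=\kappa_0\lambda\le\lambda$. Then $e_0=12$. By (3), $\log_2(1/\delta_*)=L\log_2(1/\alpha)$ and $\log_2(1/\kappa_0)=\log_2(64\cdot12)+2\log_2(1/\zeta)+24\log_2(1/\delta_*)$ are bounded by polynomials in $1/\eta$. The first gives the bound on $1/\delta_{ij}$. Finally $|V_i|/|U_i|\le(M/\kappa^2)^L$ and $\log_2M=4k^2\kappa^{-9}=36\kappa^{-9}$, so
$$\log_2\frac{|V_i|}{|U_i|}\le L\Big(36\kappa^{-9}+2\log_2\frac1\kappa\Big)\le38\,L\,\kappa_0^{-9}\lambda^{-9}\le2^{Q(1/\eta)}\lambda^{-9}$$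
for a suitable polynomial $Q$. $\square$
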